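# Prime ideals and heights in crossed products with finite groups

Throughout, $k$ is a field, and rings are associative with $1$ but need not be commutative. A $k$-algebra is *affine* if it is finitely generated as a $k$-algebra, and *noetherian* means left and right noetherian. "Ideal" without an adjective means two-sided ideal.

## 1. A reflection acting on a line

Let $\operatorname{char}k\neq 2$, let $R=k[t]$, and let $g$ be the automorphism $t\mapsto -t$. Form
$$S=R\oplus Rg,\qquad g^2=1,\qquad gt=-tg .$$
We find all prime ideals of $S$ by hand. Recall that an ideal $P\neq\Lambda$ of a ring $\Lambda$ is prime if $\mathfrak b\mathfrak c\subseteq P$ implies $\mathfrak b\subseteq P$ or $\mathfrak c\subseteq P$ for ideals $\mathfrak b,\mathfrak c$; equivalently, $a\Lambda b\subseteq P$ implies $a\in P$ or $b\in P$. Put $w=t^2$. It is central in $S$.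

Let $J\ne0$ be an ideal and $0\neq s=a+bg\in J$ with $a,b\in k[t]$. Then $ts-st=2tbg\in J$. If $b\ne0$, multiplying by $g$ shows $0\neq 2tb\in J$; if $b=0$, then $0\ne a\in J$. So $J$ contains some $0\ne f(t)\in k[t]$, hence the nonzero element $f(t)f(-t)\in k[w]$. Two consequences follow. First, the product of two nonzero ideals contains a product of two nonzero elements of $k[w]$, which is not $0$; so $0$ is prime. Second, a nonzero prime $P$ contains a nonzero element of $k[w]$, and since $k[w]$ is central, $P$ contains an irreducible polynomial $\pi(w)$.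

Let $\pi=w$. As $tS=St$, we have $(tS)^2=wS\subseteq P$, so $t\in P$. Now $S/tS=k[g]/(g^2-1)\cong k\times k$, so there are two such primes, $\mathfrak m_+=(t,g-1)$ and $\mathfrak m_-=(t,g+1)$.

Let $\pi\neq w$ up to scalars. Then $S/\pi(w)S=\bar R\oplus\bar Rg$ with $\bar R=k[t]/(\pi(t^2))$, and $t$ is a unit in $\bar R$ because $\pi(0)\ne0$. The computation above shows that a nonzero ideal of $S/\pi(w)S$ meets $\bar R$ in a nonzero $g$-stable ideal. With the field $F=k[w]/(\pi)$ we have $\bar R=F[t]/(t^2-w)$. This is either a field or, if $t^2-w=(t-d)(t+d)$ with $d\neq -d$ in $F$, isomorphic to $F\times F$ with $g$ interchanging the factors. In both cases the only nonzero $g$-stable ideal is $\bar R$. So $S/\pi(w)S$ is simple, and $P=\pi(w)S$.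

The primes of $S$ are therefore $0$, the ideals $\pi(w)S$, and the two ideals $\mathfrak m_\pm$. The prime $(t)$ of $R$ has split in two. Everything else is as tame as in $R$: the chains are $0\subset P$ with $P$ maximal. Splitting did no harm, because both $\mathfrak m_+$ and $\mathfrak m_-$ lie above the same prime $0$. But if a prime of $R$ with an interesting set of primes below it splits, might the pieces share out that set unevenly, so that one piece sees only part of each chain? To ask this precisely we need three definitions.

**Definition (heights and adjacency).** The height of a prime $P$ of a ring $A$ is the supremum of the lengths $n$ of chains of primes $P_0\subsetneq P_1\subsetneq\cdots\subsetneq P_n=P$. Primes $P\subsetneq P'$ are adjacent if no prime $I$ satisfies $P\subsetneq I\subsetneq P'$.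

**Definition (condition (E:ht)).** The ring $A$ satisfies (E:ht) if
$$\operatorname{height}P'=\operatorname{height}P+1\quad\text{for every pair }P\subsetneq P'\text{ of adjacent primes of }A.\tag{E:ht}$$

For instance, $k[t]$ and the ring $S$ above satisfy (E:ht). A commutative ring that violates it is the coordinate ring of a plane with a line through it, $k[x,y,z]/(xz,yz)$. Its minimal primes are $(z)$ (the plane) and $(x,y)$ (the line). The maximal ideal $\mathfrak m=(x,y,z)$ has height $2$, because of $(z)\subset(z,x)\subset\mathfrak m$. But $(x,y)\subset\mathfrak m$ is adjacent, since modulo $(x,y)$ the ring is $k[z]$. The heights of this adjacent pair are $0$ and $2$. This picture will come back.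

**Definition (crossed product).** Let $R$ be a $k$-algebra and $\Gamma$ a finite group. A crossed product $S=R*\Gamma$ is a $k$-algebra such that

- $S$ contains $R$ as a $k$-subalgebra, and $k$ is central in $S$;
- $S$ is a free left $R$-module with basis $\{\bar x:x\in\Gamma\}$, where $\bar1=1$ and each $\bar x$ is a unit of $S$;
- $\bar xR=R\bar x$ for all $x\in\Gamma$, so conjugation by $\bar x$ restricts to a $k$-algebra automorphism of $R$;
- $\bar x\,\bar y\in R^\times\,\overline{xy}$ for all $x,y\in\Gamma$, where $R^\times$ is the unit group of $R$.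

If $\Gamma$ acts on $R$ by $k$-automorphisms and $\bar x\bar y=\overline{xy}$, we get the skew group ring $R\rtimes\Gamma$; the ring $S$ above is $k[t]\rtimes\mathbb Z/2$. If $G_0$ is a normal subgroup of finite index in a group $G$, then $kG=kG_0*(G/G_0)$.

The question, asked by Edward S. Letzter and Martin Lorenz in "Polycyclic-by-finite group algebras are catenary", arXiv:math/9808123 (1998), is this. Suppose $S=R*\Gamma$ is a crossed product with $R$ an affine noetherian $k$-algebra, not necessarily commutative, and $\Gamma$ a finite group. If $R$ satisfies (E:ht), will $S$ do so as well?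

The answer is no. Over every field $k$ that is not algebraic over a finite field (in particular over every field of characteristic $0$) there is an affine noetherian prime $k$-algebra $R$ satisfying (E:ht), with an action of a finite group $\Gamma$, such that $R*\Gamma$, even the skew group ring, violates (E:ht). We prove the following.

**Theorem 1.** Let $k$ be a field that is not algebraic over a finite field, and let $\ell\neq\operatorname{char}k$ be a prime. There is a prime affine noetherian $k$-algebra $R$ satisfying (E:ht), and an action of $\Gamma=\mathbb Z/\ell$ on $R$, such that $R\rtimes\Gamma$ does not satisfy (E:ht).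

**Theorem 2.** Let $k$ be a field not algebraic over a finite field and $\Gamma$ a finite group. The following are equivalent.

(a) For every affine noetherian $k$-algebra $R$ with (E:ht), every crossed product $R*\Gamma$ satisfies (E:ht).

(b) $\Gamma=1$, or $\operatorname{char}k=p>0$ and $\Gamma$ is a $p$-group.

The implication (b)$\Rightarrow$(a) holds over every field and for every noetherian, not necessarily affine, $R$.

**Proposition 3.** Over any field, if $R$ is affine noetherian and PI (e.g. commutative), then (E:ht) passes from $R$ to every $R*\Gamma$ with $\Gamma$ finite.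

If $k$ is algebraic over a finite field $\mathbb F_{p^m}$ and $\Gamma$ is not a $p$-group, the arguments here do not decide (a).

## 2. $\Gamma$-primes and the primes lying over them

Let $R$ be noetherian, $\Gamma$ finite, $S=R*\Gamma$. Since $\bar xR=R\bar x$, the $\bar x$ also form a basis of $S$ as a right $R$-module, so $S$ is finitely generated on both sides over $R$ and is noetherian. For an ideal $\mathfrak b$ of $R$ put $\gamma\mathfrak b=\bar\gamma\,\mathfrak b\,\bar\gamma^{-1}$. Conjugation by a unit of $R$ does not move ideals of $R$, so by the last axiom this is an honest action of $\Gamma$ on the set of ideals. For the same reason $\Gamma$ acts on the set of central elements of $R$.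

We use these textbook facts.

- In a noetherian ring there are only finitely many primes minimal over a given ideal $\mathfrak a$, and some finite product of them (with repetitions) lies in $\mathfrak a$.
- (Goldie) A semiprime noetherian ring $\bar R$ has a semisimple artinian two-sided quotient ring $K=\mathcal C^{-1}\bar R$, where $\mathcal C$ is the set of regular elements; every essential right ideal of $\bar R$ meets $\mathcal C$.
- (McConnell–Robson, *Noncommutative Noetherian Rings*, 2.1.16) If $\mathcal C$ is a left and right Ore set of regular elements in a noetherian ring $\Lambda$, then contraction and extension are mutually inverse, inclusion-preserving bijections between the primes of $\mathcal C^{-1}\Lambda$ and the primes of $\Lambda$ disjoint from $\mathcal C$.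
- A nonzero artinian ring has at least one and only finitely many primes; they are all maximal, and their intersection is nilpotent.
- The primes of $M_n(\Lambda)$ are the $M_n(Q)$ with $Q\in\operatorname{Spec}\Lambda$; the primes of a finite product of rings are the inverse images of the primes of the factors.

**Definition ($\Gamma$-prime).** An ideal $\mathfrak b$ of $R$ is $\Gamma$-stable if $\gamma\mathfrak b=\mathfrak b$ for all $\gamma$. A proper $\Gamma$-stable ideal $\mathfrak a$ is $\Gamma$-prime if $\mathfrak b\mathfrak c\subseteq\mathfrak a$ implies $\mathfrak b\subseteq\mathfrak a$ or $\mathfrak c\subseteq\mathfrak a$ for $\Gamma$-stable ideals $\mathfrak b,\mathfrak c$. For a prime $Q$ of $R$ put $Q^0=\bigcap_\gamma\gamma Q$.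

In the example of Section 1, $(t^2-1)=(t-1)\cap(t+1)=(t-1)^0$ is $\Gamma$-prime but not prime, and $(t^2)=(t)(t)$ is not $\Gamma$-prime.

**Lemma 4.** (i) For $Q\in\operatorname{Spec}R$, the ideal $Q^0$ is $\Gamma$-prime. (ii) Every $\Gamma$-prime is $Q^0$ for a prime $Q$ that is unique up to the action of $\Gamma$. (iii) $Q^0\subseteq Q'^0$ if and only if $\gamma Q\subseteq Q'$ for some $\gamma$. (iv) If $Q\subsetneq Q'$, then $Q^0\subsetneq Q'^0$.

*Proof.* First, $Q\subseteq\gamma Q$ forces equality: if $\gamma^n=1$, then $Q\subseteq\gamma Q\subseteq\cdots\subseteq\gamma^nQ=Q$.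

(i) If $\mathfrak b\mathfrak c\subseteq Q^0\subseteq Q$ with $\mathfrak b,\mathfrak c$ stable, then, say, $\mathfrak b\subseteq Q$, so $\mathfrak b=\gamma\mathfrak b\subseteq\gamma Q$ for all $\gamma$.

(ii) Let $\mathfrak a$ be $\Gamma$-prime. The group permutes the finitely many primes minimal over $\mathfrak a$. In a product of such primes contained in $\mathfrak a$, replace each factor by the intersection $\bigcap O$ of its orbit $O$. The new product still lies in $\mathfrak a$, and its factors are $\Gamma$-stable, so $\bigcap O\subseteq\mathfrak a$ for one orbit $O$. The reverse inclusion is clear, so $\mathfrak a=\bigcap O=Q^0$ for $Q\in O$. For uniqueness, suppose $\mathfrak a=Q^0$. Any prime containing $Q^0$ contains the product of all $\gamma Q$, hence some $\gamma Q$; and the $\gamma Q$ are pairwise incomparable by the first remark. So the primes minimal over $\mathfrak a$ are exactly the $\gamma Q$, and the orbit of $Q$ is determined by $\mathfrak a$.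

(iii) If $Q^0\subseteq Q'$, the product of the $\gamma Q$ lies in $Q'$, so some $\gamma Q\subseteq Q'$. Conversely $\gamma Q\subseteq Q'$ gives $Q^0=(\gamma Q)^0\subseteq Q'^0$.

(iv) If $Q^0=Q'^0$, then $Q'=\gamma Q$ by (ii), so $Q\subsetneq\gamma Q$, which is impossible. $\square$

If $\mathfrak b$ is $\Gamma$-stable, then $\mathfrak b\bar x=\bar x\mathfrak b$ for all $x$, so $\mathfrak bS=S\mathfrak b$ is an ideal of $S$. Let $P\in\operatorname{Spec}S$. Then $P\cap R$ is $\Gamma$-stable and proper. If $\mathfrak b\mathfrak c\subseteq P\cap R$ with $\mathfrak b,\mathfrak c$ stable, then $(\mathfrak bS)(\mathfrak cS)=\mathfrak b\mathfrak cS\subseteq P$, so $\mathfrak b\subseteq P$ or $\mathfrak c\subseteq P$. Thus $P\cap R$ is $\Gamma$-prime. We say that *$P$ lies over $\mathfrak a$* if $P\cap R=\mathfrak a$.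

**Lemma 5.** Let $\mathfrak a$ be a $\Gamma$-prime of $R$.

- (F1) Some prime of $S$ lies over $\mathfrak a$, and there are only finitely many such primes $P_1,\dots,P_n$.
- (F2) Distinct primes over the same $\mathfrak a$ are incomparable.
- (F3) $(P_1\cap\cdots\cap P_n)^s\subseteq\mathfrak aS$ for some $s$. Hence if $P'\in\operatorname{Spec}S$ and $\mathfrak a\subseteq P'\cap R$, then some $P_i\subseteq P'$.
- (F4) If $P$ lies over $Q^0$, then $\operatorname{height}P=\operatorname{height}Q$.

Let $\bar R=R/\mathfrak a$, with regular elements $\mathcal C$ and quotient ring $K$. The primes of $S$ over $\mathfrak a$ correspond bijectively to the primes of a crossed product $K*\Gamma$.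

*Proof.*

**Step 1.** *We pass to a crossed product over $K$.* By Lemma 4, $\mathfrak a$ is an intersection of primes, so $\bar R$ is semiprime noetherian and Goldie's theorem applies. As $\mathfrak aS=\bigoplus\mathfrak a\bar x$, the ring $\bar S=S/\mathfrak aS$ is a crossed product $\bar R*\Gamma$. Automorphisms preserve $\mathcal C$, and elements of $\mathcal C$ are regular in $\bar S$ because $\bar S$ is free over $\bar R$ on both sides. For the left Ore condition take $s=\sum r_x\bar x\in\bar S$ and $c\in\mathcal C$, and put $c_x=\bar xc\bar x^{-1}\in\mathcal C$. The finitely many elements $r_xc_x^{-1}\in K$ have a common left denominator: there are $c'\in\mathcal C$ and $r_x'\in\bar R$ with $c'r_x=r_x'c_x$ for all $x$. Then $c's=\sum r_x'c_x\bar x=(\sum r'_x\bar x)c$. The right side is symmetric. The localization is $\mathcal C^{-1}\bar S=\bigoplus K\bar x=K*\Gamma$, which is artinian, being finitely generated over $K$ on both sides.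

**Step 2.** *We identify the primes that survive in $K*\Gamma$.* They are the primes $\bar P$ of $\bar S$ disjoint from $\mathcal C$, and we claim that these are the primes with $\bar P\cap\bar R=0$. If $\bar P\cap\bar R=0$, then $\bar P$ is disjoint from $\mathcal C$. Conversely, let $\mathfrak b=\bar P\cap\bar R\neq0$. It is $\Gamma$-stable, and so is its left annihilator $\mathfrak c$. From $\mathfrak c\mathfrak b=0$ and the $\Gamma$-primeness of $0$ in $\bar R$ we get $\mathfrak c=0$. If a right ideal $X$ satisfies $X\cap\mathfrak b=0$, then $X\mathfrak b\subseteq X\cap\mathfrak b=0$, so $X=0$. Thus $\mathfrak b$ is an essential right ideal and contains an element of $\mathcal C$.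

So the primes of $S$ over $\mathfrak a$ correspond, with inclusions, to the primes of $K*\Gamma$. As $K*\Gamma$ is a nonzero artinian ring, this gives (F1) and (F2). For (F3), $\bigcap\bar P_i$ is contained in the intersection of all primes of $K*\Gamma$, which is nilpotent, and $\bar S\subseteq K*\Gamma$; so $(\bigcap\bar P_i)^s=0$ for some $s$. If $\mathfrak a\subseteq P'$, then $\mathfrak aS\subseteq P'$, hence $(P_1\cdots P_n)^s\subseteq P'$ and some $P_i\subseteq P'$.

**Step 3.** *We compare heights, for (F4).* A chain $P_0\subsetneq\cdots\subsetneq P_n=P$ contracts to a chain of $\Gamma$-primes ending at $Q^0$, strict by (F2). Start at $Q_n=Q$ and descend: given $Q_i$ with $Q_i^0=P_i\cap R$, Lemma 4(ii),(iii) give a prime $Q_{i-1}\subseteq Q_i$ with $Q_{i-1}^0=P_{i-1}\cap R$, and $Q_{i-1}\neq Q_i$ because $Q_{i-1}^0\ne Q_i^0$. So $\operatorname{height}Q\ge\operatorname{height}P$. Conversely let $Q_0\subsetneq\cdots\subsetneq Q_n=Q$. By Lemma 4(iv) the $Q_i^0$ increase strictly. Start at $P_n=P$ and descend: given $P_i$ over $Q_i^0$, we have $Q_{i-1}^0\subseteq P_i\cap R$, so (F3) gives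 $P_{i-1}\subseteq P_i$ over $Q_{i-1}^0$, and the inclusion is strict because the contractions differ. So $\operatorname{height}P\ge\operatorname{height}Q$. $\square$

## 3. Where the lifting of an intermediate prime stops

Lemma 5 suggests a proof that the answer is yes. Let $R$ satisfy (E:ht) and let $P\subsetneq P'$ be adjacent in $S$. By Lemma 4 and (F2) we can write $P\cap R=Q^0$, $P'\cap R=Q'^0$ with $Q\subsetneq Q'$. By (F4) the heights of $P,P'$ are those of $Q,Q'$. So if $Q\subset Q'$ is adjacent, we are done.

Suppose it is not: $Q\subsetneq J\subsetneq Q'$ with $J$ prime. By Lemma 4(iv), $Q^0\subsetneq J^0\subsetneq Q'^0$. By (F3) there is a prime $X\subsetneq P'$ over $J^0$, and by (F3) again $X$ contains a prime over $Q^0$. If that prime were $P$, then $P\subsetneq X\subsetneq P'$ would contradict adjacency. But (F3) yields only *some* prime over $Q^0$. When several primes lie over $Q^0$, nothing shown so far makes $X$ contain the given one, and here the argument stops.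

There are two ways to avoid the obstacle: force uniqueness over each $\Gamma$-prime, or replace the lifting by a dimension count. They give the positive results, in Sections 4 and 5. The stopping point also tells us how a counterexample must look: there must be a second prime over $Q^0$, and the long chain below $P'$ must start from that second prime. We build it in Sections 6 to 9.

## 4. $p$-groups in characteristic $p$

We prove (b)$\Rightarrow$(a) of Theorem 2, over any field and for any noetherian $R$. If $\Gamma=1$, then $S=R$. So let $\operatorname{char}k=p$ and let $\Gamma\ne1$ be a $p$-group. We need one lemma, which will be used again in Section 10.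

**Lemma 6.** Let $S=R*\Gamma$, with $R$ any $k$-algebra, and let $e\in R$ be a central idempotent whose distinct $\Gamma$-conjugates are orthogonal with sum $1$. Let $H$ be the stabilizer of $e$ and $n=[\Gamma:H]$. Then $S\cong M_n(eSe)$ and $eSe=\bigoplus_{h\in H}eR\bar h$.

*Proof.* Let $\gamma_1=1,\gamma_2,\dots,\gamma_n$ represent the cosets $\gamma H$ and put $e_i=\bar\gamma_ie\bar\gamma_i^{-1}$; these are the distinct conjugates. Put $u_{ij}=\bar\gamma_ie\bar\gamma_j^{-1}$. Since
$$e\,\bar\gamma_j^{-1}\bar\gamma_k\,e=\bar\gamma_j^{-1}e_je_k\bar\gamma_k,$$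
which is $0$ for $j\ne k$ and $e$ for $j=k$, we have $u_{ij}u_{kl}=\delta_{jk}u_{il}$, and $\sum u_{ii}=\sum e_i=1$. A ring with such matrix units is $M_n(u_{11}Su_{11})=M_n(eSe)$. Finally $e(r\bar x)e=r\,e\,(\bar xe\bar x^{-1})\,\bar x$, which is $0$ if $x\notin H$ and $er\bar x$ if $x\in H$. $\square$

**Step 1.** *We reduce to $|\Gamma|=p$.* If $|\Gamma|>p$, take $H\trianglelefteq\Gamma$ of index $p$ and a transversal of $H$ containing $1$. Then $R*H=\bigoplus_{h\in H}R\bar h$ is a noetherian subalgebra, and $S$ is free over it on the transversal elements $\bar t$. These normalize $R*H$ because $H$ is normal. Moreover $\bar t\,\bar t'\in R^\times\overline{tt'}$, and if $tt'=ht''$ with $t''$ in the transversal, then $\overline{tt'}\in R^\times\,\bar h\,\overline{t''}$ with $\bar h$ a unit of $R*H$. So $S=(R*H)*(\Gamma/H)$. By induction on $|\Gamma|$ the ring $R*H$ satisfies (E:ht), and the case of order $p$ finishes the proof.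

**Step 2.** *For $|\Gamma|=p$, we show that exactly one prime of $S$ lies over each $\Gamma$-prime $\mathfrak a$.* By Lemma 5 it suffices that $K*\Gamma$ has exactly one prime. The group permutes the simple factors of $K$, and it does so transitively. Otherwise $K$ would have two nonzero $\Gamma$-stable ideals with product $0$, and their intersections with $\bar R$, which are again nonzero, would contradict the $\Gamma$-primeness of $0$ in $\bar R$. So $K$ has $p$ factors or one.

*$K$ has $p$ factors.* Let $e$ be the identity element of one of them. Its stabilizer is trivial and its conjugates are the identities of the $p$ factors. By Lemma 6, $K*\Gamma\cong M_p(eK)$ with $eK$ simple, so $K*\Gamma$ is simple and $0$ is its only prime.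

*$K$ is simple and no $\gamma\ne1$ acts on $K$ by an inner automorphism.* We show that $K*\Gamma$ is simple. Let $\mathfrak b\neq0$ be an ideal. Take a nonzero element of $\mathfrak b$ with the smallest possible number of nonzero coefficients and multiply it on the right by some $\bar\gamma$ so that its support $\Omega$ contains $1$. The coefficients at $\bar1$ of the elements of $\mathfrak b$ with support in $\Omega$ form a nonzero ideal of $K$, for multiplying such an element on the left or right by $a\in K$ multiplies its coefficient at $\bar 1$ by $a$ on that side. So some $s\in\mathfrak b$ with support in $\Omega$ has coefficient $1$ at $\bar1$. For $a\in K$ the element $as-sa\in\mathfrak b$ has support in $\Omega\setminus\{1\}$, so it is $0$ by minimality. If $c\ne0$ is the coefficient of $s$ at some $\gamma\neq1$, this says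
$$ac=c\,(\bar\gamma a\bar\gamma^{-1})\qquad\text{for all }a\in K .$$
Hence $Kc=cK$ is a nonzero ideal of $K$, so it is $K$, and $c$ is a unit. Then $\bar\gamma a\bar\gamma^{-1}=c^{-1}ac$ is inner, a contradiction. So $s=1$ and $\mathfrak b=K*\Gamma$.

*$K$ is simple and some $\gamma\neq1$ acts as $a\mapsto v^{-1}av$ with $v\in K^\times$.* Put $g'=v\bar\gamma$. Then $g'ag'^{-1}=a$ for all $a\in K$. Since $\gamma$ generates $\Gamma$, we have $K*\Gamma=\bigoplus_{i<p}Kg'^i$. The element $z=g'^p$ lies in $K$ and centralizes $K$, so $z\in F:=Z(K)$, a field. Thus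
$$K*\Gamma\cong K\otimes_FL,\qquad L=F[X]/(X^p-z).$$
Every ideal $J$ of $K\otimes_FL$ equals $K\otimes\mathfrak c$ with $\mathfrak c=J\cap L$. To see this, factor out $K\otimes\mathfrak c$, which replaces $L$ by $L/\mathfrak c$ and makes $J\cap L=0$. If now $J\neq0$, take a nonzero element $\sum a_i\otimes l_i$ of $J$ with the $l_i$ taken from a fixed $F$-basis of $L$ and with as few terms as possible. Since $Ka_1K=K$, we may combine left and right multiples to get $a_1=1$. Commutators with elements of $K$ have fewer terms, hence vanish, so all $a_i\in F$ and the element is a nonzero element of $J\cap L$, a contradiction. It follows, using $(K\otimes\mathfrak c)(K\otimes\mathfrak c')=K\otimes\mathfrak c\mathfrak c'$, that the primes of $K*\Gamma$ correspond to the primes of $L$. Since $k$ maps into the center of $K$, $\operatorname{char}F=p$. So $X^p-z=(X-\omega)^p$ over an algebraic closure of $F$, and the only irreducible factor of $X^p-z$ over $F$ is the minimal polynomial of $\omega$. So $L$ has exactly one prime.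

**Step 3.** *We finish the argument of Section 3.* By Step 2 and (F3), for primes of $S$ we have $P\subseteq P'$ if and only if $P\cap R\subseteq P'\cap R$. Let $P\subsetneq P'$ be adjacent, over $Q^0$ and $Q'^0$ with $Q\subsetneq Q'$. If $Q\subsetneq J\subsetneq Q'$ with $J$ prime, then $Q^0\subsetneq J^0\subsetneq Q'^0$, and the prime over $J^0$ lies strictly between $P$ and $P'$, a contradiction. So $Q\subset Q'$ is adjacent, and by (F4)
$$\operatorname{height}P'=\operatorname{height}Q'=\operatorname{height}Q+1=\operatorname{height}P+1.$$
This proves (b)$\Rightarrow$(a). $\blacksquare$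

## 5. Polynomial identities and Gelfand–Kirillov dimension

A ring is PI if it satisfies a polynomial identity, that is, some polynomial in noncommuting variables with integer coefficients, one of them equal to $1$ on a monomial of top degree, vanishes on it. Commutative rings satisfy $XY-YX$. Subrings and quotients of PI rings are PI, and so is $M_n(\Lambda)$ if $\Lambda$ is PI. For an affine algebra $\Lambda$ with finite-dimensional generating space $V\ni1$, $\operatorname{GKdim}\Lambda=\limsup_n\log\dim V^n/\log n$; for example $\operatorname{GKdim}k[x_1,\dots,x_d]=d$. We use two published facts.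

- (Schelter, *Non-commutative affine P.I. rings are catenary*, J. Algebra 51 (1978)) If $\Lambda$ is a prime affine PI algebra and $\mathfrak p\in\operatorname{Spec}\Lambda$, then
$$\operatorname{height}\mathfrak p+\operatorname{GKdim}\Lambda/\mathfrak p=\operatorname{GKdim}\Lambda<\infty.\tag{5.1}$$
- (Krause–Lenagan, *Growth of Algebras and Gelfand–Kirillov Dimension*) $\operatorname{GKdim}$ is unchanged when passing to an overring that is finitely generated as a right module, and the $\operatorname{GKdim}$ of a finite subdirect product is the maximum of those of the factors.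

*Proof of Proposition 3.*

**Step 1.** *We check that (5.1) applies to prime quotients of $S$ and compute their dimension.* $S$ is affine, generated by $R$ and the $\bar x$. Right multiplication on the free left $R$-module $S$ embeds $S$ in a matrix ring over $R$, so $S$ is PI. If $P$ lies over $Q^0$, then $S/P$ contains $R/Q^0$ and is finitely generated over it as a right module. Moreover $R/Q^0$ is a subdirect product of the algebras $R/\gamma Q\cong R/Q$. So
$$\operatorname{GKdim}S/P=\operatorname{GKdim}R/Q^0=\operatorname{GKdim}R/Q.\tag{5.2}$$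

**Step 2.** *We transport adjacency downstairs by counting dimension.* Let $P\subsetneq P'$ be adjacent in $S$, over $Q^0$ and $Q'^0$ with $Q\subsetneq Q'$. In the prime ring $S/P$ the prime $P'/P$ has height $1$, so (5.1) gives $\operatorname{GKdim}S/P'=\operatorname{GKdim}S/P-1$. By (5.2), $\operatorname{GKdim}R/Q'=\operatorname{GKdim}R/Q-1$. Now (5.1) in $R/Q$ gives $\operatorname{height}(Q'/Q)=1$, so $Q\subset Q'$ is adjacent. By (E:ht) for $R$ and (F4), $\operatorname{height}P'=\operatorname{height}P+1$. $\blacksquare$

## 6. Gluing two points and unwinding the gluing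

Now we look for a violation. The plane with a line from Section 1 shows what $S$ should look like near some maximal ideal $\mathfrak m$: a short branch $P\subset\mathfrak m$ and a long branch $P_*\subset X\subset\mathfrak m$ starting from another minimal prime. Downstairs, in $R$, the two branches should start from one and the same prime $0$, so that the pair $0\subset N$ below $P\subset\mathfrak m$ is not adjacent.

A natural plan is to take a ring $T$ with two maximal ideals $M_1,M_2$, both with residue field $k$, of heights $1$ and $2$, and to glue these two points. With $T$ a commutative affine domain this is impossible, since there all maximal ideals have the same height. With the product $T=k[z]\times k[x,y]$ we can glue the two origins, but the result $\{(f,h):f(0)=h(0,0)\}\cong k[x,y,z]/(xz,yz)$ is the plane with a line, which itself violates (E:ht). So $T$ should be prime, and by (5.1) it cannot be an affine PI algebra: in a prime one, every maximal ideal with residue field $k$ has height $\operatorname{GKdim}T$. We postpone the search for $T$ and first describe the gluing and the way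 a finite group unwinds it.

Let $\ell$ be a prime, and suppose $k$ contains a primitive $\ell$-th root of unity $\zeta$; then $\ell\neq\operatorname{char}k$. Let $T$ be any $k$-algebra with two surjective $k$-algebra maps $\varepsilon_1,\varepsilon_2:T\to k$ whose kernels $M_1\neq M_2$ are distinct. Then $M_1+M_2=T$, so
$$\text{for all }\lambda,\mu\in k\text{ there is }a\in T\text{ with }\varepsilon_1(a)=\lambda,\ \varepsilon_2(a)=\mu.\tag{6.1}$$
Put $N_0=M_1\cap M_2$, $E=M_\ell(T)$, and $N=M_\ell(N_0)$, and apply $\varepsilon_i$ entrywise to get $\varepsilon_i:E\to M_\ell(k)$. By (6.1), $(\varepsilon_1,\varepsilon_2):E\to M_\ell(k)^2$ is onto, with kernel $N$. Let $D=\operatorname{diag}(1,\zeta,\dots,\zeta^{\ell-1})$, and let $\Pi$ be the permutation matrix that maps the $b$-th basis vector to the $(b+1)$-st, indices modulo $\ell$. Then $\Pi^\ell=1$ and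
$$D\Pi D^{-1}=\zeta\Pi.\tag{6.2}$$
Glue with a twist:
$$R=\{a\in E:\ \varepsilon_1(a)=D\,\varepsilon_2(a)\,D^{-1}\}.\tag{6.3}$$
This is a subalgebra of $E$ containing $N$. The purpose of $D$ is the following. Let a generator $g$ of $\mathbb Z/\ell$ act on $R$ as conjugation by $\Pi$. Over $E$, the element $g$ can be represented by any of the $\ell$ matrices $\zeta^i\Pi$, and this gives $\ell$ sheets, numbered by $i$. Crossing the gluing conjugates by $D$ and turns $\zeta^{i-1}\Pi$ into $\zeta^i\Pi$. So the point $M_2$ of sheet $i-1$ should be glued to the point $M_1$ of sheet $i$, and the two ends of one sheet are no longer glued to each other. Without $D$, and with trivial action, the group ring of $\mathbb Z/\ell$ over the glued ring would just be $\ell$ separate copies of it.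

**Lemma 7.** Conjugation by $\Pi$ is a $k$-automorphism of $R$ of order dividing $\ell$. Let $\Gamma=\langle g\rangle\cong\mathbb Z/\ell$ act on $R$ through it and put $S=R\rtimes\Gamma=\bigoplus_jRg^j$. Then
$$\varphi\Big(\sum_jr_jg^j\Big)=\Big(\sum_jr_j\zeta^{ij}\Pi^j\Big)_{i\in\mathbb Z/\ell}$$
is an isomorphism of $S$ onto
$$S'=\{(A_i)\in E^\ell:\ \varepsilon_1(A_i)=D\,\varepsilon_2(A_{i-1})\,D^{-1}\ \text{ for all }i\in\mathbb Z/\ell\}.\tag{6.4}$$

*Proof.*

**Step 1.** *The group acts.* Let $a\in R$. By (6.2), $\Pi D=\zeta^{-1}D\Pi$, and the scalar cancels in a conjugation: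
$$\varepsilon_1(\Pi a\Pi^{-1})=\Pi D\,\varepsilon_2(a)\,D^{-1}\Pi^{-1}=D\Pi\,\varepsilon_2(a)\,\Pi^{-1}D^{-1}=D\,\varepsilon_2(\Pi a\Pi^{-1})\,D^{-1}.$$
So $\Pi R\Pi^{-1}\subseteq R$. The same computation with $\Pi^{-1}D=\zeta D\Pi^{-1}$ gives $\Pi^{-1}R\Pi\subseteq R$. As $\Pi^\ell=1$, the order divides $\ell$.

**Step 2.** *$\varphi$ is a homomorphism into $S'$.* For each $i$, the assignment $r\mapsto r$, $g\mapsto\zeta^i\Pi$ respects $g^\ell=1$ and $grg^{-1}=\Pi r\Pi^{-1}$; so $\varphi$ is a homomorphism to $E^\ell$. By (6.2), $D^{-1}\Pi^j=\zeta^{-j}\Pi^jD^{-1}$ for all integers $j$. With $A_i=\sum_jr_j\zeta^{ij}\Pi^j$,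
$$\varepsilon_1(A_i)=\sum_jD\varepsilon_2(r_j)D^{-1}\zeta^{ij}\Pi^j=D\Big(\sum_j\varepsilon_2(r_j)\zeta^{(i-1)j}\Pi^j\Big)D^{-1}=D\,\varepsilon_2(A_{i-1})\,D^{-1}.$$

**Step 3.** *$\varphi$ is bijective, by Fourier inversion.* Since $\ell\in k^\times$ and $\sum_i\zeta^{i(j'-j)}$ is $\ell$ or $0$ according to whether $j'=j$ or not,
$$r_j=\ell^{-1}\sum_i\zeta^{-ij}A_i\Pi^{-j},\tag{6.5}$$
so $\varphi$ is injective. Conversely, given $(A_i)\in S'$, define $r_j\in E$ by (6.5). Using $D^{-1}\Pi^{-j}=\zeta^j\Pi^{-j}D^{-1}$,
$$\varepsilon_1(r_j)=\ell^{-1}\sum_i\zeta^{-ij}D\varepsilon_2(A_{i-1})D^{-1}\Pi^{-j}=D\Big(\ell^{-1}\sum_i\zeta^{-(i-1)j}\varepsilon_2(A_{i-1})\Pi^{-j}\Big)D^{-1}=D\,\varepsilon_2(r_j)\,D^{-1}.$$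
So $r_j\in R$, and $\sum_jr_j\zeta^{ij}\Pi^j=\sum_{i'}\ell^{-1}\sum_j\zeta^{(i-i')j}A_{i'}=A_i$. $\square$

## 7. Rings that share an ideal, and the spectra of $R$ and $S'$

Both $R\subseteq E$ and $S'\subseteq E^\ell$ are subrings containing a large ideal of the big ring. Two lemmas deal with this situation. Let $C\subseteq\tilde C$ be $k$-algebras and $N$ an ideal of $\tilde C$ with $N\subseteq C$.

**Lemma 8.** Let $\dim_k\tilde C/N<\infty$. If $\tilde C$ is noetherian, so is $C$. If $\tilde C$ is affine, so is $C$.

*Proof.*

**Step 1.** *Noetherian: we compare a left ideal of $C$ with the left ideal of $\tilde C$ it generates.* Let $L$ be a left ideal of $C$. Then $\tilde CL=\sum\tilde Cl_i$, a finite sum with $l_i\in L$. Because $N\tilde C=N$,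
$$N\tilde CL=\sum Nl_i\subseteq\sum Cl_i\subseteq L\subseteq\tilde CL .$$
Here $\tilde CL/N\tilde CL$ is a finitely generated $\tilde C/N$-module, so it is finite-dimensional. Hence $L/\sum Cl_i$ is finite-dimensional and $L$ is finitely generated. The right side is symmetric.

**Step 2.** *Affine: we show that $N$ is finitely generated as a non-unital algebra.* We may assume $N\ne\tilde C$. Let $V$ be a finite-dimensional generating space of $\tilde C$, and $W\ni1$ a finite-dimensional complement of $N$ in $\tilde C$. Choose a finite-dimensional $X\subseteq N$ with $V\subseteq W+X$ and $W^2\subseteq W+X$. Let $U=WXW$; it is a finite-dimensional subspace of $N$ containing $X$, $WX$ and $XW$. Let $Z\subseteq N$ be the non-unital algebra generated by $U$. Then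
$$UW\subseteq WX\,W^2\subseteq WX(W+X)\subseteq WXW+(WX)X\subseteq Z,$$
hence $ZW\subseteq Z$. Also $WW\subseteq W+Z$, $WX\subseteq Z$, $ZX\subseteq Z$. So $W+Z$ contains $1$ and is closed under right multiplication by $W+X\supseteq V$. Hence $W+Z=\tilde C$. As $Z\subseteq N$ and $N\cap W=0$, it follows that $N=Z$. Finally $C=F+N$ with $F$ finite-dimensional, so $C$ is generated by $F$ and $U$. $\square$

**Lemma 9.** The map $\mathfrak q\mapsto\mathfrak q\cap C$ is a bijection from the primes of $\tilde C$ not containing $N$ to the primes of $C$ not containing $N$. It preserves and reflects inclusions.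

*Proof.*

**Step 1.** *Contractions are prime.* Let $\mathfrak q\not\supseteq N$ be a prime of $\tilde C$, and let $aCb\subseteq\mathfrak q$ with $a,b\in C$. Then $aNb\subseteq\mathfrak q$, so $(\tilde Ca\tilde C)\,N\,(\tilde Cb\tilde C)\subseteq\tilde C\,aNb\,\tilde C\subseteq\mathfrak q$, and since $N\not\subseteq\mathfrak q$, $a\in\mathfrak q$ or $b\in\mathfrak q$. As $N\subseteq C$, $\mathfrak q\cap C$ does not contain $N$; in particular it is proper.

**Step 2.** *We construct the inverse.* For a prime $Q\not\supseteq N$ of $C$ let $\hat Q=\{d\in\tilde C:NdN\subseteq Q\}$. It is an ideal of $\tilde C$ because $N\tilde C=N=\tilde CN$. For $c\in C$ we have $NcN\subseteq Q$ if and only if $c\in Q$: if $NcN\subseteq Q$, then $N(CcC)N\subseteq NcN\subseteq Q$ is a product of ideals of $C$, and $N\not\subseteq Q$, so $c\in Q$; the converse is clear. So $\hat Q\cap C=Q$, and therefore $N\not\subseteq\hat Q$. If $\mathfrak a\mathfrak b\subseteq\hat Q$ for ideals of $\tilde C$, then $N\mathfrak aN$ and $N\mathfrak bN$ are ideals of $C$ with $(N\mathfrak aN)(N\mathfrak bN)\subseteq N\mathfrak a\mathfrak bN\subseteq Q$,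 so $\mathfrak a\subseteq\hat Q$ or $\mathfrak b\subseteq\hat Q$. Thus $\hat Q$ is prime.

**Step 3.** *The two maps are inverse and monotone.* Let $\mathfrak q\not\supseteq N$ be prime with $\mathfrak q\cap C=Q$. Then $N\mathfrak qN\subseteq\mathfrak q\cap N\subseteq Q$, so $\mathfrak q\subseteq\hat Q$. If $d\in\hat Q$, then $N(\tilde Cd\tilde C)N=NdN\subseteq Q\subseteq\mathfrak q$, so $d\in\mathfrak q$. Hence $\mathfrak q=\hat Q$. Clearly $\mathfrak q\subseteq\mathfrak q'$ gives $\mathfrak q\cap C\subseteq\mathfrak q'\cap C$, and $Q\subseteq Q'$ gives $\hat Q\subseteq\hat Q'$. $\square$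

We return to the setting of Section 6. A prime of $T$ containing $N_0\supseteq M_1M_2$ contains, hence equals, $M_1$ or $M_2$. Let $\mathcal Q=\operatorname{Spec}T\setminus\{M_1,M_2\}$, the set of primes not containing $N_0$. For $Q\in\mathcal Q$ and $i\in\mathbb Z/\ell$ put
$$Q_R=M_\ell(Q)\cap R,\qquad P_{i,Q}=\{A\in S':A_i\in M_\ell(Q)\},\qquad \mathfrak m_i=\{A\in S':\varepsilon_1(A_i)=0\}.$$
By (6.4), also $\mathfrak m_i=\{A\in S':\varepsilon_2(A_{i-1})=0\}$.

**Lemma 10.** (i) $\operatorname{Spec}R$ consists of the maximal ideal $N$ and the pairwise distinct primes $Q_R$, $Q\in\mathcal Q$. We have $Q_R\subseteq Q'_R$ iff $Q\subseteq Q'$; no $Q_R$ contains $N$; and $Q_R\subseteq N$ iff $Q\subseteq M_1$ or $Q\subseteq M_2$.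

(ii) $\operatorname{Spec}S'$ consists of the $\ell$ distinct maximal ideals $\mathfrak m_i$ and the pairwise distinct primes $P_{i,Q}$, $Q\in\mathcal Q$. We have $P_{i,Q}\subseteq P_{j,Q'}$ iff $i=j$ and $Q\subseteq Q'$; no $P_{i,Q}$ contains any $\mathfrak m_j$; and $P_{i,Q}\subseteq\mathfrak m_j$ iff ($j=i$ and $Q\subseteq M_1$) or ($j=i+1$ and $Q\subseteq M_2$).

*Proof.*

**Step 1.** *The primes of $R$.* The map $\varepsilon_2:R\to M_\ell(k)$ is onto because $(\varepsilon_1,\varepsilon_2)$ is onto on $E$. If $\varepsilon_2(a)=0$ with $a\in R$, then $\varepsilon_1(a)=0$; so its kernel is $N$. Thus $R/N\cong M_\ell(k)$ is simple, and $N$ is maximal and the only prime of $R$ containing $N$. The rest of the list and the inclusions among the $Q_R$ follow from Lemma 9 for $N\subseteq R\subseteq E$, the primes of $E$ being the $M_\ell(Q)$.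

**Step 2.** *Which $Q_R$ lie in $N$.* Let $a\in Q_R$. If $Q\subseteq M_1$ or $Q\subseteq M_2$, then one of $\varepsilon_1(a),\varepsilon_2(a)$ vanishes, hence both vanish by (6.3), and $a\in N$. If $Q\not\subseteq M_1$ and $Q\not\subseteq M_2$, then $T=(Q+M_1)(Q+M_2)\subseteq Q+M_1M_2\subseteq Q+N_0$. Write $1=a+b$ with $a\in Q$, $b\in N_0$. The scalar matrix $a1_\ell$ has $\varepsilon_1=\varepsilon_2=1$, so it lies in $R$, hence in $Q_R$, but not in $N$.

**Step 3.** *The primes of $S'$.* $N^\ell$ is an ideal of $E^\ell$ contained in $S'$. The primes of $E^\ell$ not containing it are the $\{A:A_i\in M_\ell(Q)\}$ with $Q\in\mathcal Q$; so Lemma 9 gives the $P_{i,Q}$ and the inclusions among them. The map $A\mapsto(\varepsilon_1(A_i))_i$ sends $S'$ onto $M_\ell(k)^\ell$, since the values $\varepsilon_1(A_i)$ can be chosen freely and then $\varepsilon_2(A_{i-1})=D^{-1}\varepsilon_1(A_i)D$ are determined. Its kernel is $N^\ell$. So the primes containing $N^\ell$ are the $\mathfrak m_i$, and they are maximal and distinct. No $P_{i,Q}$ contains $N^\ell$, so none contains an $\mathfrak m_j$.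

**Step 4.** *Which $P_{i,Q}$ lie in $\mathfrak m_j$.* If $Q\subseteq M_1$, then $A_i\in M_\ell(Q)$ gives $\varepsilon_1(A_i)=0$, so $P_{i,Q}\subseteq\mathfrak m_i$. If $Q\subseteq M_2$, then $\varepsilon_2(A_i)=0$, so $P_{i,Q}\subseteq\mathfrak m_{i+1}$. For the converse we produce elements of $S'$. Given $i$ and $a\in T$, choose $\lambda_j\in k$ ($j\in\mathbb Z/\ell$) with $\lambda_i=\varepsilon_1(a)$, $\lambda_{i+1}=\varepsilon_2(a)$, and the others arbitrary; this makes sense because $i\neq i+1$ in $\mathbb Z/\ell$. Put $a_i=a$ and, for $j\ne i$, use (6.1) to choose $a_j\in T$ with $\varepsilon_1(a_j)=\lambda_j$, $\varepsilon_2(a_j)=\lambda_{j+1}$. Then $\varepsilon_1(a_j)=\lambda_j=\varepsilon_2(a_{j-1})$ for all $j$, so $A=(a_j1_\ell)_j\in S'$, and $A\in\mathfrak m_j$ iff $\lambda_j=0$. If $Q\not\subseteq M_1$, take $a\in Q\setminus M_1$: then $A\in P_{i,Q}$ and $\lambda_i\ne0$, so $P_{i,Q}\not\subseteq\mathfrak m_i$. If $Q\not\subseteq M_2$, take $a\in Q\setminus M_2$: then $\lambda_{i+1}\neq0$, so $P_{i,Q}\not\subseteq\mathfrak m_{i+1}$. If $j\neq i,i+1$, take $a=0$ and $\lambda_j=1$: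 then $A\in P_{i,Q}\setminus\mathfrak m_j$. $\square$

Here is the smallest example, a twisted node. Let $\operatorname{char}k\ne2$, $\ell=2$, $\zeta=-1$, $T=k[t]$, with $\varepsilon_1$ and $\varepsilon_2$ evaluation at $1$ and $-1$. Then $R=\{a\in M_2(k[t]):a(1)=Da(-1)D^{-1}\}$ with $D=\operatorname{diag}(1,-1)$. By Lemma 10, $R$ has one minimal prime $0$, while $S'$ has two, $P_{0,0}$ and $P_{1,0}$. Each of $\mathfrak m_0,\mathfrak m_1$ contains both, one through $M_1$ and the other through $M_2$; the other primes $P_{i,Q}$ contain only $P_{i,0}$. The single node has become two lines meeting in two points, and at each of these points the two branches belong to different lines. Both rings still satisfy (E:ht), because all maximal ideals have height $1$. If the two ends of the line had different heights, however, each $\mathfrak m_i$ would have a short branch in one sheet and a long branch in another.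

## 8. A ring with two $k$-points of heights $1$ and $2$

Let $k$ be not algebraic over a finite field. Then there is $q\in k^\times$ that is not a root of unity: $q=2$ in characteristic $0$, and any element transcendental over the prime field in characteristic $p$. Let
$$A=k[x^{\pm1}],\qquad\sigma(x)=qx,\qquad B=A[y;\sigma],\quad ya=\sigma(a)y\ (a\in A),$$
so $yx=qxy$. This is an affine noetherian domain, $yB=By$, and $B/yB\cong A$. We will see in (8.2) that every nonzero prime of $B$ contains $y$. So the maximal ideals above $y$ have height $2$, and $B$ has no second kind of $k$-point. The device that creates one is an idealizer.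

**Definition (idealizer).** The idealizer of a right ideal $I$ in $B$ is $\{b\in B:bI\subseteq I\}$, the largest subring of $B$ in which $I$ is an ideal.

For example, the first row $I=e_{11}M_2(k)$ of $M_2(k)$ has as idealizer the upper triangular matrices, which equal $k+I$. While $M_2(k)$ has only the prime $0$, the idealizer has $I$ as a maximal ideal with residue field $k$. We do the same in $B$. Put
$$u=y-1,\qquad I=uB,\qquad T=k+I .$$

Lemma 8 does not apply to $T\subset B$: we shall see that $B/I\cong A$ is infinite-dimensional and that $BI=B$, so $I$ is not an ideal of $B$. The finiteness properties of $T$ must be proved by hand.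

**Step 1.** *We record the rigidity of $\sigma$ that drives everything:*
$$\text{if }L\text{ is an ideal of }A\text{ with }\sigma(L)\subseteq L\text{ or }\sigma^{-1}(L)\subseteq L,\text{ then }L=0\text{ or }L=A.\tag{8.1}$$
If $\sigma(L)\subseteq L$, then $L\subseteq\sigma^{-1}(L)\subseteq\sigma^{-2}(L)\subseteq\cdots$ becomes stationary, so $\sigma(L)=L$; the other case is the same. If $L\neq0$, then $L=(f)$ with $f\in k[x]$, $f(0)\ne0$, and $\sigma(f)=cx^mf$ with $c\in k^\times$. Since $\sigma(f)$ and $f$ have the same support, $m=0$. Then $q^i=c$ for all $i$ in the support of $f$. As $q$ is not a root of unity, the support is $\{0\}$, so $f$ is constant and $L=A$.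

**Step 2.** *We show that ideals of $B$ see only $y$:*
$$\text{every nonzero ideal }J\text{ of }B\text{ contains a power of }y.\tag{8.2}$$
Let $0\ne p=\sum a_iy^i\in J$ have the fewest nonzero coefficients $a_i\in A$, and let $a_n\ne0$. Then $px-q^nxp=\sum a_i(q^i-q^n)xy^i\in J$ has fewer terms, so it is $0$, and $p=ay^n$ with $a=a_n$. The nonzero ideal $L=\sum_{j\ge0}A\sigma^j(a)$ satisfies $\sigma(L)\subseteq L$, so $L=A$ by (8.1) and $\sum_{j\le r}c_j\sigma^j(a)=1$ for some $c_j\in A$. Hence
$$\sum_jc_jy^j\,p\,y^{r-j}=\sum_jc_j\sigma^j(a)\,y^{n+r}=y^{n+r}\in J .$$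

**Step 3.** *We show that $B/I$ is a simple right $B$-module, that $T$ is the idealizer of $I$, and that $BI=B$.* Write $b=\sum y^ia_i$ with $a_i\in A$, which is possible because $\sigma$ is an automorphism. Since $y^i-1\in uk[y]$, we have $b\equiv\sum a_i$ modulo $I$. By comparing degrees in $y$, $A\cap uB=0$. So $B/I\cong A$, where $A$ acts by multiplication and
$$a\cdot y=ay=y\sigma^{-1}(a)\equiv\sigma^{-1}(a).$$
A submodule is an ideal $L$ of $A$ with $\sigma^{-1}(L)\subseteq L$, so $B/I$ is simple by (8.1). Next, let $b\equiv a$ modulo $I$, $a\in A$. As $I=uB$ is a right ideal, $bI\subseteq I$ iff $bu\in I$ iff $a(y-1)\in I$ iff $\sigma^{-1}(a)=a$ iff $a\in k$. So the idealizer of $I$ is $k+I=T$. In particular $T$ is a ring, $I$ is an ideal of $T$, and $T/I=k$. Finally, $BI$ is a nonzero ideal of $B$, so it contains some $y^n$ with $n\geq1$ by (8.2); since $y^n-1\in uk[y]\subseteq I$, also $1\in BI$.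

**Step 4.** *$T$ is affine.* We have $B=\bigoplus_nk[y]x^n$ with $x^ny=q^{-n}yx^n$, hence
$$T=k[y]\oplus\bigoplus_{n\neq0}uk[y]x^n .$$
Let $T'$ be the subalgebra generated by $y,ux^{\pm1},ux^{\pm2}$. It contains $k[y]$, so it contains $uk[y]x^n$ as soon as it contains $ux^n$. Let $n\ge3$ and suppose $ux^{n-1}\in T'$. Then $T'$ contains
$$ux\cdot ux^{n-1}=u(q^{-1}y-1)x^n\quad\text{and}\quad ux^{n-1}\cdot ux=u(q^{-(n-1)}y-1)x^n .$$
Since $q^{-1}\ne q^{-(n-1)}$, the two linear factors are coprime in $k[y]$, and a $k[y]$-combination gives $ux^n\in T'$. For negative exponents the factors are $qy-1$ and $q^{n-1}y-1$, and the argument is the same. So $T'=T$.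

**Step 5.** *We prepare the left noetherian property: for every left ideal $J$ of $B$, the kernel of left multiplication $u:B/J\to B/J$ is finite-dimensional over $k$.* For $J=0$ the kernel is $0$. Let $J\ne0$, $W=B/J$, and let $W_t$ be the $A$-torsion submodule of $W$. It is a $B$-submodule because $aw=0$ implies $\sigma(a)yw=yaw=0$. The kernel of $u$ is left exact, so it suffices to treat $W_t$ and $W/W_t$.

*Torsion part.* $W_t$ is generated over $B$ by finitely many $w_i$ with $f_iw_i=0$, $0\ne f_i\in A$. As left $k[y]$-modules, $B/Bf_i\cong k[y]\otimes_kA/Af_i$ with $A/Af_i$ finite-dimensional. So $W_t$ is a finitely generated $k[y]$-module, and $\ker(u|_{W_t})$ is a finitely generated module over $k[y]/(y-1)=k$.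

*Torsion-free part.* Let $\mathcal K=k(x)$. Then $W/W_t$ embeds in $V=\mathcal K\otimes_A(W/W_t)=\mathcal K\otimes_AW$, which is the quotient $\mathcal K[y;\sigma]/\mathcal KJ$. It is finite-dimensional over $\mathcal K$, because $\mathcal KJ$ contains a nonzero polynomial in $y$ and we can divide by it. On $V$, $y$ acts $\sigma$-semilinearly: $y(cv)=\sigma(c)yv$. We claim that vectors $v_i$ with $yv_i=v_i$ that are $k$-independent are $\mathcal K$-independent. Otherwise take a shortest relation $\sum c_iv_i=0$, normalized by $c_1=1$. Apply $y$ and subtract: $\sum(\sigma(c_i)-c_i)v_i=0$ is shorter, so $\sigma(c_i)=c_i$ for all $i$. It remains to see that the fixed field of $\sigma$ is $k$, for then the relation contradicts $k$-independence. Let $g/h\neq0$ be a reduced fraction fixed by $\sigma$, with $h$ monic. Then $\sigma(g)h=g\sigma(h)$, and by coprimality and equality of degrees $\sigma(g)=cg$, $\sigma(h)=ch$ for one $c\in k^\times$. So $q^i=c$ for every $i$ in the support of $g$ or of $h$; hence $g,h$ are scalar multiples of one power of $x$, and $g/h\in k$. The claim shows $\dim_k\ker(u|_{W/W_t})\le\dim_{\mathcal K}V<\infty$.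

**Step 6.** *$T$ is left noetherian.* Let $L$ be a left ideal of $T$ and write $J=BL=\sum_{i=1}^rBl_i$ with $l_i\in L$. Since $I=uB$,
$$uJ=\sum Il_i\subseteq\sum Tl_i\subseteq L\subseteq J\cap T .$$
Here $(J\cap T)/(J\cap I)$ embeds in $T/I=k$. Left multiplication by $u$ is injective on $B$, so $b\mapsto ub$ induces an isomorphism from $\{b+J:ub\in J\}=\ker(u:B/J\to B/J)$ onto $(J\cap uB)/uJ$, which is finite-dimensional by Step 5. So $(J\cap T)/uJ$ is finite-dimensional, hence so is $L/\sum Tl_i$, and $L$ is finitely generated.

**Step 7.** *$T$ is right noetherian.* By Step 3 write $1=\sum b_ji_j$ with $b_j\in B$, $i_j\in I$. For $b\in B$ we get $b=\sum b_j(i_jb)$ with $i_jb\in I\subseteq T$, so $B=\sum b_jT$ is a finitely generated right $T$-module. Let $L$ be a right ideal of $T$. Then $LI$ is a right ideal of $B$, finitely generated over $B$ and hence over $T$. Write $LB=\sum_{i\le n}l_iB$ with $l_i\in L$. As $l_iI\subseteq LI$, the module $LB/LI$ is a quotient of $(B/I)^n$, so by simplicity $LB/LI\cong(B/I)^m$ for some $m$. The submodule $L/LI$ lies in the set of elements killed by right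 multiplication with $I$. In $B/I$ these are the $b+I$ with $bI\subseteq I$, that is, $T/I=k$. So $\dim_kL/LI\le m$, and $L$ is finitely generated.

**Step 8.** *We determine $\operatorname{Spec}T$.* Let $Y=yB\cap T$. For $b\in B$ we have $b=yb-ub$, so $T+yB=B$ and $T/Y\cong B/yB\cong A$. For a maximal ideal $\mathfrak m$ of $A$ let $Q_{\mathfrak m}\supset Y$ be the corresponding maximal ideal of $T$. We claim
$$\operatorname{Spec}T=\{0,I,Y\}\cup\{Q_{\mathfrak m}:\mathfrak m\text{ maximal in }A\},\tag{8.3}$$
with strict inclusions exactly $0\subset I$ and $0\subset Y\subset Q_{\mathfrak m}$ (and $0\subset Q_{\mathfrak m}$).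

The listed ideals are prime: $T$ is a domain, $T/I=k$, $T/Y\cong A$ is a domain, and $T/Q_{\mathfrak m}$ is a field. Let $Q\ne0$ be prime. If $Q\supseteq I$, then $Q=I$. Otherwise consider $BQI$. It is an ideal of $B$, because $IB=I$, and it is nonzero. By (8.2) it contains $y^n$, hence $y^nB=By^n$, for some $n\ge1$. Since $yB=By$, $Y^n\subseteq(yB)^n=y^nB\subseteq BQI$. Therefore
$$I\,Y^n\subseteq I\cdot BQI=IQI\subseteq Q .$$
As $I\not\subseteq Q$ and $Q$ is prime, $Y\subseteq Q$. So $Q/Y$ is a prime of $T/Y\cong A$, and $Q=Y$ or $Q=Q_{\mathfrak m}$.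

For the inclusions: $y=1+u$ lies in $Y$ but not in $I$, and $u=y-1$ lies in $I$ but not in $Y$. So $Y$ and $I$ are nonzero and incomparable. Since $Y\subseteq Q_{\mathfrak m}$, $Q_{\mathfrak m}\not\subseteq I$; as both are maximal, they are incomparable. Distinct $Q_{\mathfrak m}$ are incomparable.

Put $M_1=I$, of height $1$, and $M_2=Q_{(x-1)}$, of height $2$. They are distinct maximal ideals with $T/M_1=T/M_2=k$, as required in Section 6. Of the other primes, $M_1$ contains only $0$, and $M_2$ contains exactly $0$ and $Y$.

## 9. Proof of Theorem 1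

**Step 1.** *We arrange that $k$ contains a primitive $\ell$-th root of unity $\zeta$.* If not, work over $k(\zeta)$, which exists as $\ell\ne\operatorname{char}k$ and is finite over $k$. The element $q\in k$ is still not a root of unity. Affine $k(\zeta)$-algebras are affine $k$-algebras, being noetherian or prime and (E:ht) do not depend on the base field, and actions by $k(\zeta)$-automorphisms are actions by $k$-automorphisms. So the theorem over $k(\zeta)$ gives the theorem over $k$.

**Step 2.** *We define $R$ and check that it is affine and noetherian.* Take $T$, $M_1$, $M_2$ from Section 8 and form $E=M_\ell(T)$, $N$, $R$, $\Gamma=\langle g\rangle$, $S=R\rtimes\Gamma\cong S'$ as in Section 6. $E$ is affine and noetherian because $T$ is. We have $N\subseteq R\subseteq E$ and $E/N\cong M_\ell(k)^2$ is finite-dimensional, so Lemma 8 applies.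

**Step 3.** *$R$ is prime and satisfies (E:ht).* Here $\mathcal Q=\{0,Y\}\cup\{Q_{\mathfrak m}:\mathfrak m\ne(x-1)\}$. By Lemma 10(i), $\operatorname{Spec}R$ consists of $0$, $Y_R$, the $Q_{\mathfrak m,R}:=(Q_{\mathfrak m})_R$ with $\mathfrak m\neq(x-1)$, and $N$. So $R$ is prime. Since $Y\subseteq M_2$, we have $Y_R\subsetneq N$; since $Q_{\mathfrak m}$ lies in neither $M_1$ nor $M_2$, $Q_{\mathfrak m,R}\not\subseteq N$; and $N$ lies in no other prime. So the adjacent pairs are exactly
$$0\subset Y_R,\qquad Y_R\subset N,\qquad Y_R\subset Q_{\mathfrak m,R},$$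
and the heights of $0,Y_R,N,Q_{\mathfrak m,R}$ are $0,1,2,2$. The short chain $0\subset M_1$ of $T$ has left no adjacent pair, because after gluing $Y_R$ lies between $0$ and $N$. So (E:ht) holds.

**Step 4.** *$S'$ violates (E:ht).* Fix $i\in\mathbb Z/\ell$ and consider $P_{i,0}$ and $\mathfrak m_i$. All inclusions are read off from Lemma 10(ii).

*$P_{i,0}$ has height $0$.* A prime inside it is no $\mathfrak m_j$, and $P_{j,Q}\subseteq P_{i,0}$ only if $j=i$ and $Q=0$.

*$\mathfrak m_i$ has height at least $2$.* Since $Y\subseteq M_2$, we have $P_{i-1,0}\subsetneq P_{i-1,Y}\subsetneq\mathfrak m_i$.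

*$P_{i,0}\subset\mathfrak m_i$ is adjacent.* The inclusion holds because $0\subseteq M_1$. Let $X$ be a prime with $P_{i,0}\subsetneq X\subsetneq\mathfrak m_i$. It is none of the maximal ideals $\mathfrak m_j$, so $X=P_{j,Q}$, and $P_{i,0}\subsetneq P_{j,Q}$ forces $j=i$ and $Q\ne0$, hence $Q\supseteq Y$. But $P_{i,Q}\subseteq\mathfrak m_i$ requires $Q\subseteq M_1=I$, while $Y\not\subseteq I$. This is a contradiction. The reason is concrete: let $A_i=y1_\ell$, $A_{i-1}=(1-y)1_\ell$ and $A_j=0$ otherwise. As $\varepsilon_1(y)=1$ and $\varepsilon_2(y)=0$, we have $\varepsilon_1(A_i)=1=\varepsilon_2(A_{i-1})$ and $\varepsilon_1(A_j)=0=\varepsilon_2(A_{j-1})$ for $j\ne i$, also when $\ell=2$. So $A\in S'$, and $A\in P_{i,Y}\setminus\mathfrak m_i$.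

Thus $P_{i,0}\subset\mathfrak m_i$ is an adjacent pair of heights $0$ and at least $2$. So $S\cong S'$ does not satisfy (E:ht). $\blacksquare$

Compare this with the point where Section 3 stopped. Under $\varphi$, an element $r\in R$ becomes $(r,\dots,r)$, so $P_{i,Q}$ lies over $Q_R$ and $\mathfrak m_i$ lies over $N$. Take $P=P_{i,0}$ and $P'=\mathfrak m_i$. They lie over $0$ and $N$, and between these is $Y_R$. The primes over $Y_R$ are $P_{0,Y},\dots,P_{\ell-1,Y}$, and the one inside $\mathfrak m_i$ is $X=P_{i-1,Y}$. It contains $P_{i-1,0}$, which is a prime over $0$, but not $P_{i,0}$.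

## 10. Induced actions: the groups for which transfer fails

We prove (a)$\Rightarrow$(b) of Theorem 2. Suppose (b) fails. Then some prime $\ell\ne\operatorname{char}k$ divides $|\Gamma|$, and by Cauchy's theorem $\Gamma$ has a subgroup $H$ of order $\ell$. Let $R_H$ with its $H$-action be as in Theorem 1.

**Step 1.** *We induce the action from $H$ to $\Gamma$.* Let
$$R'=\{f:\Gamma\to R_H\mid f(h\gamma)=h\cdot f(\gamma)\text{ for all }h\in H,\gamma\in\Gamma\},\qquad(\gamma'f)(\gamma)=f(\gamma\gamma'),$$
with pointwise operations. We have $(\gamma'f)(h\gamma)=f(h\gamma\gamma')=h\cdot(\gamma'f)(\gamma)$, so $\gamma'f\in R'$, and $(\gamma''(\gamma'f))(\gamma)=f(\gamma\gamma''\gamma')=((\gamma''\gamma')f)(\gamma)$; so $\Gamma$ acts on $R'$ by automorphisms. Evaluating on representatives of the cosets $H\gamma$ gives $R'\cong R_H^n$ as a ring, $n=[\Gamma:H]$. So $R'$ is affine and noetherian. It satisfies (E:ht), because the primes of a finite product come from the factors, and primes from different factors are incomparable.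

**Step 2.** *We identify $S''=R'\rtimes\Gamma$ up to matrices.* Let $e\in R'$ be the characteristic function of $H$, a central idempotent. Since $(\gamma'e)(\gamma)=e(\gamma\gamma')$, the conjugate $\gamma'e$ is the characteristic function of $H\gamma'^{-1}$. So the stabilizer of $e$ is $H$, and the distinct conjugates are orthogonal with sum $1$. By Lemma 6, $S''\cong M_n(eS''e)$ with $eS''e=\bigoplus_{h\in H}eR'h=eR'\rtimes H$. The elements of $eR'$ are the $f\in R'$ supported on $H$. They are determined by $f(1)$, since $f(h)=h\cdot f(1)$, and $f(1)$ is arbitrary. As $(hf)(1)=f(h)=h\cdot f(1)$, the map $f\mapsto f(1)$ is an $H$-equivariant isomorphism $eR'\cong R_H$. Hence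
$$S''\cong M_n(R_H\rtimes H).$$

**Step 3.** *We conclude.* $\operatorname{Spec}S''\cong\operatorname{Spec}(R_H\rtimes H)$ as partially ordered sets, and (E:ht) depends only on this partially ordered set. By Theorem 1, $R_H\rtimes H$ violates (E:ht), so $S''=R'\rtimes\Gamma$ does too, while $R'$ satisfies it. So (a) fails. Together with Section 4 this proves Theorem 2. $\blacksquare$
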